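# Closed manifolds of large volume and bounded diameter in which every minimal hypersurface is large

## 1. The theorem and what it contradicts

**Theorem B.** Let $n\ge 3$ and $L>0$. On $S^3$, the group of unit quaternions, let $g_L$ be the left-invariant metric for which $xi,\ xj,\ \tfrac1L xk$ is an orthonormal frame at each $x$. Let $N=N^{n-3}$ be a point if $n=3$, the circle of length $2\pi$ if $n=4$, and the unit round sphere $S^{n-3}$ if $n\ge 5$. Put $M=M_{n,L}=(S^3,g_L)\times N$. Then $V:={\rm vol}(M)=2\pi^2L\,{\rm vol}(N)$ (with ${\rm vol}(\text{point})=1$), ${\rm diam}(M)<2\pi$, and every closed embedded minimal hypersurface $S\subset M$ satisfies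
$$
{\rm vol}_{n-1}(S)\ \ge\ \frac{V}{4\pi}=\frac{V^{1/n}}{4\pi}\,V^{\frac{n-1}{n}} .\tag{1}
$$
Conversely, $M$ contains a smooth closed embedded minimal hypersurface of volume exactly $V$.

Here is the question behind it. Stéphane Sabourau, in "Volume of minimal hypersurfaces in manifolds with nonnegative Ricci curvature" (arXiv:1408.4470, 2014), has the following result: a closed Riemannian $n$-manifold $M$ with nonnegative Ricci curvature contains an embedded closed minimal hypersurface $S$, with singular set of Hausdorff dimension at most $n-8$, such that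
$$
{\rm vol}_{n-1}(S)\le C_n\,{\rm vol}_n(M)^{\frac{n-1}{n}},\tag{2}
$$
where $C_n$ depends only on $n$. Both the curvature condition and the inequality are scale invariant. In dimension two the curvature condition can be dropped: every closed surface has a closed geodesic whose length is bounded in terms of the area. About higher dimensions that paper says: "We do not know whether the curvature condition can be dropped in dimension greater than two." So the question is whether (2) holds, for each $n\ge3$, with a constant $C_n$ valid for all closed Riemannian $n$-manifolds.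

Theorem B says no, for every $n\ge 3$. By (1), every $S\subset M_{n,L}$ has
$$
\frac{{\rm vol}_{n-1}(S)}{V^{(n-1)/n}}\ \ge\ \frac{\big(2\pi^2L\,{\rm vol}(N)\big)^{1/n}}{4\pi}\ \longrightarrow\ \infty\qquad (L\to\infty).
$$
Now rescale $M_{n,L}$ to volume $1$, multiplying lengths by $V^{-1/n}$. The diameter becomes at most $2\pi V^{-1/n}\to0$, while every minimal hypersurface has volume at least $V^{1/n}/4\pi\to\infty$. So the curvature condition cannot be replaced by an upper bound on the diameter either.

We must say what the objects are. Throughout, $M$ is a closed connected Riemannian $n$-manifold, $n\ge 3$, with volume $V$; $|\cdot|$ is volume and $\mathcal H^k$ is Hausdorff measure.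

**Definition (closed embedded minimal hypersurface).** A nonempty compact $S\subset M$ for which there is a closed $Z\subset S$ with $S\setminus Z\ne\emptyset$, with $Z=\emptyset$ if $n<8$ and $\dim_{\mathcal H}Z\le n-8$ if $n\ge8$, such that $S\setminus Z$ is a smooth embedded $(n-1)$-manifold without boundary and with zero mean curvature.

Nothing else is assumed at $Z$, neither stationarity across $Z$ nor area bounds, so the lower bounds hold for every stricter definition. In all cases $\mathcal H^{n-3}(Z)=0$; for $n=3$ this means $Z=\emptyset$. If ${\rm vol}_{n-1}(S)=\infty$ a lower bound is trivial, so we assume ${\rm vol}_{n-1}(S)<\infty$. A first reading may take $n=3$ and $Z=\emptyset$.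

Theorem B comes from a general statement about homogeneous manifolds. The isoperimetric profile $I(v)$ is the least perimeter of a set of volume $v$; the precise definition is in Section 3.

**Theorem A.** Let $M$ be simply connected, and suppose a compact connected semisimple Lie group $G$ acts transitively on $M$ by isometries. Then every closed embedded minimal hypersurface $S\subset M$ satisfies
$$
{\rm vol}_{n-1}(S)\ \ge\ \sup_{0<v<V}I(v)\ \ge\ \frac{V}{2\,{\rm diam}(M)}.\tag{3}
$$

For a sanity check take the unit round $S^3$ with $G=SU(2)$ acting by left multiplication. Geodesic balls are the isoperimetric sets (a classical theorem), so $\sup I=4\pi$, the area of the equator. Theorem A says that no minimal surface in round $S^3$ has area below $4\pi$, and the equator attains this. The last term of (3) is $2\pi^2/(2\pi)=\pi$, weaker but explicit.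

## 2. Long Hopf fibres in bounded diameter

When can (2) fail? Try a flat torus with side lengths $\ell_1\le\dots\le\ell_n$. The slice orthogonal to the longest side is minimal, of volume $V/\ell_n\le V^{(n-1)/n}$, because $\ell_n\ge V^{1/n}$. Making the torus longer only makes this slice smaller by comparison. If we hope to bound hypersurfaces from below by $V/(2\,{\rm diam})$, as in (3), and want this to beat $V^{(n-1)/n}$, we need ${\rm diam}(M)$ much smaller than $V^{1/n}$: a lot of volume in bounded diameter. For ${\rm Ric}\ge0$ this is impossible, by Bishop–Gromov ($V\le \omega_n\,{\rm diam}^n$, with $\omega_n$ the volume of the Euclidean unit ball). Without curvature conditions, $g_L$ does it.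

In $g_L$ the vector $xk$ has length $L$, so the Hopf fibre $\{xe^{ks}\}$ has length $2\pi L$. But to travel from $1$ to $k$ one need not follow the fibre: $k=ij=e^{\frac\pi2 i}e^{\frac\pi2 j}$, so the curve $e^{si}$ followed by $e^{\frac\pi2i}e^{sj}$, with $0\le s\le\frac\pi2$ on each piece, arrives at $k$ with length $\pi$, whatever $L$ is. The next computation does this for all pairs of points.

**Volume.** The frame $xi,xj,xk$ is orthonormal for the round metric, and only $xk$ is stretched, by the factor $L$. So ${\rm vol}(S^3,g_L)=2\pi^2L$ and $V=2\pi^2L\,{\rm vol}(N)$.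

**Diameter.** Let $x,y\in S^3$ and write
$$x^{-1}y=\cos t_2\,e^{ia}+\sin t_2\,e^{ib}j,\qquad t_2\in[0,\tfrac\pi2],\quad a,b\in[-\pi,\pi].$$
Put $t_1=\frac{a+b}2$, $t_3=\frac{a-b}2$. Since $je^{i\theta}=e^{-i\theta}j$,
$$
e^{t_1i}e^{t_2j}e^{t_3i}=\cos t_2\,e^{i(t_1+t_3)}+\sin t_2\,e^{i(t_1-t_3)}j=x^{-1}y .
$$
The curves $s\mapsto ze^{si}$ and $s\mapsto ze^{sj}$ have velocity (point)$\cdot i$ and (point)$\cdot j$, hence $g_L$-unit speed. Following three such arcs from $x$ to $y$ gives
$$
d(x,y)\le|t_1|+t_2+|t_3|=\max(|a|,|b|)+t_2\le\tfrac{3\pi}2 ,
$$
independently of $L$. Since ${\rm diam}(N)\le\pi$, ${\rm diam}(M)\le\pi\sqrt{9/4+1}<2\pi$.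

**A minimal hypersurface of volume exactly $V$.** Write $x=u+iv$ with $u,v\in{\rm span}(1,k)$. Left multiplications are isometries of $g_L$. So are the right multiplications by $e^{k\beta}$: they send $xi$ to $xie^{k\beta}=(xe^{k\beta})(e^{-k\beta}ie^{k\beta})$, and similarly for $xj$, and conjugation by $e^{k\beta}$ fixes $k$ and rotates the $(i,j)$-plane. Since $e^{k\alpha}i=ie^{-k\alpha}$,
$$
e^{k\alpha}(u+iv)e^{k\beta}=e^{k(\alpha+\beta)}u+i\,e^{k(\beta-\alpha)}v .
$$
The two angles $\alpha+\beta$ and $\beta-\alpha$ are arbitrary, so the torus $T=\{|u|=|v|\}$ is an orbit of a connected group of isometries and has constant mean curvature. Left multiplication by $i$ is the isometry $(u,v)\mapsto(-v,u)$. It preserves $T$ and exchanges its two sides, so the constant equals its own negative: $T$ is minimal. The plane $T_xT$ contains $xk$, because $xe^{k\beta}\in T$. The round-orthogonal complement of $xk$ in $T_xT$ is spanned by a round-unit vector in ${\rm span}(xi,xj)$, which is also $g_L$-unit and $g_L$-orthogonal to $xk$. So the $g_L$-area of $T$ is $L$ times its round area $\big(2\pi/\sqrt2\big)^2=2\pi^2$.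 Hence $T\times N$ is a smooth closed embedded minimal hypersurface of $M$ of volume $2\pi^2L\,{\rm vol}(N)=V$.

What remains of Theorem B is the lower bound (1).

## 3. Perimeter and an isoperimetric inequality on homogeneous manifolds

**Definition (finite perimeter).** A measurable $E\subset M$ has finite perimeter if
$$P(E)=\sup\big\{\int_E{\rm div}\,X:\ |X|\le1\big\}<\infty$$
(over smooth vector fields $X$), that is, if $D1_E$ is a finite measure. We write $P(E;B)=|D1_E|(B)$. Sets differing by a null set are identified. $E^{(0)},E^{(1)}$ are the sets of points where $E$ has density $0$, respectively $1$; $\partial^*E$ is the reduced boundary and $\nu_E$ the outer unit normal on it.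

For instance, for a square in the plane, $\partial^*E$ is the boundary without the four corners. At a corner the density is $\frac14$, so corners lie in none of $E^{(0)},E^{(1)},\partial^*E$; they form a set of $\mathcal H^1$-measure zero.

**Definition (isoperimetric profile).** $I(v)=\inf\{P(E):|E|=v\}$ for $0<v<V$. Since $P(E)=P(M\setminus E)$, $I(v)=I(V-v)$.

On the unit round $S^2$ the optimal sets are caps. A cap of radius $r$ has area $v=2\pi(1-\cos r)$ and perimeter $2\pi\sin r$, so $I(v)^2=v(4\pi-v)$, with maximum $I(2\pi)=2\pi$, the length of the equator.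

We use these textbook facts.

* (F1) If $P(E_j)$ is bounded, a subsequence of $(1_{E_j})$ converges in $L^1$; $P$ is lower semicontinuous under $L^1$ convergence.
* (F2) If $P(E)<\infty$ there are smooth $f_j\to1_E$ in $L^1$ with $\int|\nabla f_j|\to P(E)$.
* (F3) $|D1_E|=\mathcal H^{n-1}\llcorner\partial^*E$ and $\int_E{\rm div}\,X=\int_{\partial^*E}\langle X,\nu_E\rangle\,d\mathcal H^{n-1}$. Moreover $\mathcal H^{n-1}\big(M\setminus(E^{(0)}\cup E^{(1)}\cup\partial^*E)\big)=0$ (Federer). An open set whose topological boundary has finite $\mathcal H^{n-1}$-measure has finite perimeter, and its reduced boundary lies in its topological boundary.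
* (F4) For $E,F$ of finite perimeter,
$$P(E\cup F)=P(E;F^{(0)})+P(F;E^{(0)})+\mathcal H^{n-1}(\{\nu_E=\nu_F\}),$$
and the Gauss–Green measure of $F\setminus E$ is
$$\nu_F\mathcal H^{n-1}\llcorner(\partial^*F\cap E^{(0)})-\nu_E\mathcal H^{n-1}\llcorner(\partial^*E\cap F^{(1)})+\nu_F\mathcal H^{n-1}\llcorner\{\nu_E=-\nu_F\}.$$
Here $\{\nu_E=\pm\nu_F\}\subset\partial^*E\cap\partial^*F$, and these two sets exhaust $\partial^*E\cap\partial^*F$ up to an $\mathcal H^{n-1}$-null set. (Maggi, *Sets of Finite Perimeter and Geometric Variational Problems*, Thm 16.3; the formulas are local and chart-invariant.)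
* (F5) If $E$ minimizes perimeter in an open set $U$ among all $F$ with $F\Delta E$ compactly inside $U$, then ${\rm spt}|D1_E|\cap U$ is, off a relatively closed set of dimension $\le n-8$ (empty if $n<8$), a smooth embedded minimal hypersurface with $E$ locally on one side (De Giorgi, Simons, Federer; in Riemannian manifolds e.g. Morgan, Trans. AMS 355 (2003), or Tamanini).

**Lemma 1.** If a compact group $G$ acts transitively on $M$ by isometries, then
$$2|E||M\setminus E|\le{\rm diam}(M)\,V\,P(E)$$
for every $E$ of finite perimeter. In particular $I(V/2)\ge V/(2\,{\rm diam}\,M)$.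

*Proof.* The purpose is to join points by geodesics and let the group average each geodesic over all of $M$. Let $f\in C^\infty(M)$, let $x,y\in M$, let $\gamma$ be a unit speed minimal geodesic from $x$ to $y$, and let $dk$ be the normalized Haar measure on $G$. For fixed $t$, the law of $k\gamma(t)$ is a $G$-invariant probability measure on $M$. By transitivity there is only one such measure, namely ${\rm vol}/V$. Hence
$$
\int_G|f(kx)-f(ky)|\,dk\le\int_0^{d(x,y)}\!\!\int_G|\nabla f|(k\gamma(t))\,dk\,dt=\frac{d(x,y)}{V}\int_M|\nabla f| .
$$
Integrate over $(x,y)\in M\times M$. Each $k$ preserves volume, so the left side becomes $\iint|f(x)-f(y)|\,dx\,dy$; the right side is at most $\frac{{\rm diam}(M)}{V}V^2\int|\nabla f|$. So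
$$\iint|f(x)-f(y)|\,dx\,dy\le{\rm diam}(M)\,V\int|\nabla f|.$$
Apply this to the $f_j$ of (F2); since $\iint|1_E(x)-1_E(y)|\,dx\,dy=2|E||M\setminus E|$, the inequality follows. For $|E|=V/2$ it reads $V^2/2\le{\rm diam}(M)\,V\,P(E)$. $\square$

This is the second inequality in (3). It concerns all sets at once, but not yet minimal hypersurfaces. On a general manifold there is no inequality between the area of a given separating minimal hypersurface and $\sup I$, as the following example shows.

**Example (a small neck).** Take the unit round $S^3$ and a ball $B$ of radius $\frac1{10}$. Replace the metric in $B$ by a rotationally symmetric one $dr^2+f(r)^2g_{S^2}$ which has volume at most $1$ in $B$, agrees with the round one near $\partial B$, and for which $f$ has a local minimum of value $\delta$. If $|E|=V/2$, then $|E\setminus B|$ stays away from $0$ and from $|S^3\setminus B|$. (Indeed $|S^3\setminus B|$ is between $19$ and $20$, and $V$ exceeds it by at most $1$.) So the relative isoperimetric inequality in the fixed domain $S^3\setminus B$ gives $P(E)\ge c$ with $c$ independent of $\delta$, and $I(V/2)\ge c$.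 But the neck sphere, where $f'=0$, is totally geodesic, hence minimal, of area $4\pi\delta^2$. For small $\delta$ it has area less than $I(V/2)$.

The neck has ${\rm Ric}(\partial_r,\partial_r)=-2f''/f\le0$ and zero second fundamental form, so it is stable in the sense of the next section. The proof of Theorem A shows two things: a separating minimal hypersurface with area below $\sup I$ forces the existence of a stable hypersurface, and the group forbids stable hypersurfaces. We start with the second.

## 4. Transitive semisimple groups exclude stable hypersurfaces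

For a two-sided minimal hypersurface $\Sigma$ with unit normal $\nu$ and second fundamental form $A_\Sigma$ put
$$
q=|A_\Sigma|^2+{\rm Ric}(\nu,\nu),\quad L_\Sigma u=\Delta u+qu,\quad Q(f,h)=\int_\Sigma\langle\nabla f,\nabla h\rangle-qfh .
$$

**Definition (stable).** $\Sigma$ is stable if $Q(f,f)\ge0$ for all Lipschitz $f$ with compact support in $\Sigma$; by mollification it is equivalent to require this for $f\in C_c^\infty(\Sigma)$.

The equator $S^2$ in round $S^3$ is unstable: $A_\Sigma=0$, ${\rm Ric}(\nu,\nu)=2$, $Q(1,1)=-8\pi$. A coordinate $2$-torus in a flat $T^3$ is stable: $q=0$.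

Let $\Phi(x,s)=\exp_x(s\nu(x))$. We use two standard facts.

* *Second variation.* Let $f\in C_c^\infty(\Sigma)$, and let $X$ be a compactly supported smooth field equal to $f(x)\partial_s$ in the coordinates $\Phi$ near ${\rm spt}f\times\{0\}$ and vanishing on $\Sigma\setminus{\rm spt}f$, with flow $\psi_t$. Then $t\mapsto\mathcal H^{n-1}(\psi_t(\Sigma))$ has first derivative $0$ and second derivative $Q(f,f)$ at $t=0$. (Here $\nabla_XX=0$ along $\Sigma$, because the curves $s\mapsto\Phi(x,s)$ are geodesics and $f$ does not depend on $s$.)
* *Linearized mean curvature.* Let $\mathcal H(u)(x)$ be the mean curvature at $\Phi(x,u(x))$ of the graph $\{\Phi(x,u(x))\}$, meaning the divergence of its unit normal in the direction of increasing $s$. It is a smooth function of $x,u,\nabla u,\nabla^2u$ for $u$ near $0$ in $C^1$, $\mathcal H(0)=0$, and its linearization at $0$ is $-L_\Sigma$. Consequently, for fixed smooth $w$ and compact $D\subset\Sigma$,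
$$
\mathcal H(\sigma w)=-\sigma L_\Sigma w+O(\sigma^2)\quad\text{uniformly on }D.\tag{4}
$$

If $X$ is a Killing field and $u=\langle X,\nu\rangle$, then $L_\Sigma u=0$. Indeed, let $\varphi_t$ be the flow of $X$. Over a compact piece of $\Sigma$ and for small $t$, $\varphi_t(\Sigma)$ is the graph of a function $u_t$, smooth in $(x,t)$, with $u_0=0$ and $\partial_tu_t|_{t=0}=u$. Isometries preserve minimality, so $\mathcal H(u_t)=0$, and differentiating at $t=0$ gives $-L_\Sigma u=0$.

On the equator of $S^3$ the functions $u$ are the linear functions, and they change sign. On the flat torus slice they are the constants. The next lemma says that stability forces the second behaviour. The set $Z'$ allows for singularities; if it is empty, take $\eta=1$ throughout and skip Step 1.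

**Lemma 2.** Let a compact Lie group $G$, with Lie algebra $\mathfrak g$, act transitively on $M$ by isometries. Let $Z'\subset M$ be compact with $\mathcal H^{n-3}(Z')=0$. Let $\Sigma\subset M\setminus Z'$ be a nonempty connected two-sided embedded smooth minimal hypersurface, relatively closed in $M\setminus Z'$, with $\mathcal H^{n-1}(\Sigma\cap B_r(x))\le Cr^{n-1}$ for $x\in M$ and small $r$. If $\Sigma$ is stable, then the elements of $\mathfrak g$ whose Killing fields are tangent to $\Sigma$ form a subalgebra of codimension exactly $1$.

*Proof.* **Step 1: cutoff functions.** We want compactly supported functions on $\Sigma$ that tend to $1$ with gradients tending to $0$ in $L^2$. If $Z'=\emptyset$, put $\eta_k=1$. Otherwise $n\ge4$. Given $\varepsilon>0$, cover $Z'$ by finitely many open balls $B_{r_i}(z_i)$, $z_i\in Z'$, with $r_i<\varepsilon$ and $\sum r_i^{n-3}<\varepsilon$. Let $\eta$ be the minimum of the functions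
$$\min\{1,\max\{0,d(\cdot,z_i)/r_i-1\}\}.$$
Each of these vanishes on $B_{r_i}(z_i)$, equals $1$ off $B_{2r_i}(z_i)$ and is $1/r_i$-Lipschitz. Almost everywhere $|\nabla\eta|^2$ is at most the sum of the squared gradients of these functions, so
$$
\int_\Sigma|\nabla\eta|^2\le\sum_ir_i^{-2}\,C(2r_i)^{n-1}\le C'\varepsilon .
$$
The set $\Sigma\cup Z'$ is closed, so $\Sigma\setminus\bigcup B_{r_i}(z_i)$ is compact, and $\eta$ has compact support in $\Sigma$. Letting $\varepsilon\to0$ we get $\eta_k$ with $0\le\eta_k\le1$ and $\int_\Sigma|\nabla\eta_k|^2\to0$. A compact subset of $\Sigma$ has positive distance from $Z'$, while $\eta=1$ outside the $2\varepsilon$-neighbourhood of $Z'$. So every compact subset of $\Sigma$ has a neighbourhood on which $\eta_k=1$ for large $k$.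

**Step 2: $u>0$, or $u<0$, or $u\equiv0$.** We show that the normal part of a Killing field cannot change sign. Let $X$ be the Killing field of an element of $\mathfrak g$ and $u=\langle X,\nu\rangle$; it is bounded and $L_\Sigma u=0$. Let $u^+=\max(u,0)$. Testing $L_\Sigma u=0$ with $\eta_k^2u^+$, and using $\langle\nabla u,\nabla u^+\rangle=|\nabla u^+|^2$ and $uu^+=(u^+)^2$, we get
$$
0=\int\eta_k^2|\nabla u^+|^2+2\eta_ku^+\langle\nabla\eta_k,\nabla u^+\rangle-q\eta_k^2(u^+)^2 .
$$
Expanding $|\nabla(\eta_ku^+)|^2$ and subtracting,
$$
Q(\eta_ku^+,\eta_ku^+)=\int|\nabla\eta_k|^2(u^+)^2\longrightarrow0 .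
$$
By stability $Q$ is a nonnegative form, so Cauchy–Schwarz gives, for $\varphi\in C_c^\infty(\Sigma)$,
$$
Q(\varphi,\eta_ku^+)^2\le Q(\varphi,\varphi)\,Q(\eta_ku^+,\eta_ku^+)\to0 .
$$
For large $k$, $\eta_k=1$ near ${\rm spt}\,\varphi$, and the left side is $Q(\varphi,u^+)^2$. Hence $Q(\varphi,u^+)=0$ for all $\varphi$: the function $u^+\ge0$ is a weak, hence smooth, solution of $L_\Sigma u^+=0$. By the strong maximum principle on the connected $\Sigma$ (note $\Delta u^+-q^-u^+=-q^+u^+\le0$), $u^+\equiv0$ or $u^+>0$ everywhere. The same holds for $(-u)^+$. The three cases follow.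

**Step 3: counting dimensions.** We show that the space of functions $\langle X,\nu\rangle$ is one-dimensional. Take two Killing fields from $\mathfrak g$ with functions $u_1,u_2$ and $u_2\not\equiv0$; then $u_2$ has no zeros. Pick $p\in\Sigma$ and $c=u_1(p)/u_2(p)$. The function of $X_1-cX_2$ vanishes at $p$, so by Step 2 it vanishes identically: $u_1=cu_2$. So the dimension is at most $1$. It is not $0$: by transitivity the Killing fields span $T_pM$, so some $X$ has $\langle X,\nu\rangle(p)\ne0$. The fields tangent to $\Sigma$ are the kernel of the linear map $X\mapsto\langle X,\nu\rangle$, and they are closed under brackets. $\square$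

**Lemma 3.** A compact semisimple Lie algebra has no subalgebra of codimension $1$. The only codimension-one subalgebra of $\mathfrak{su}(2)\oplus\mathfrak u(1)$ is $\mathfrak{su}(2)$.

*Proof.* Fix an ad-invariant inner product on $\mathfrak g$. Let $\mathfrak h$ be a subalgebra of codimension $1$ and $\mathfrak h^\perp=\mathbb RX$. For $Y,Y'\in\mathfrak h$, $\langle[Y,X],Y'\rangle=-\langle X,[Y,Y']\rangle=0$, so $[Y,X]\in\mathbb RX$. Also $\langle[Y,X],X\rangle=0$, because ${\rm ad}_Y$ is skew. So $[Y,X]=0$ for all $Y\in\mathfrak h$, and $X\neq0$ is central. This is impossible in the semisimple case. In the second case $X$ spans the centre $\mathfrak u(1)$. Since $\langle[a,b],X\rangle=\langle a,[b,X]\rangle=0$, we get $\mathfrak{su}(2)=[\mathfrak g,\mathfrak g]\subset X^\perp=\mathfrak h$, with equality by dimension. $\square$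

So under the hypotheses of Theorem A no $\Sigma$ as in Lemma 2 is stable. The flat torus slice does not contradict this: there $\mathfrak g=\mathbb R^3$ is abelian and the codimension-one subalgebra is $\mathbb R^2$.

## 5. Minimizing perimeter beyond a minimal hypersurface

Suppose $\Sigma=\partial\Omega$ is minimal, of area $A$, with $|\Omega|<v$ and $A<I(v)$. We want a stable hypersurface, so we minimize something. Each of the obvious choices fails at a definite point.

Minimize perimeter at fixed volume $v$. A minimizer exists, but the volume constraint has a Lagrange multiplier. The boundary has constant mean curvature, possibly nonzero, and is stable only for variations preserving volume. In the round $S^3$ small balls are such minimizers, so no contradiction can come from this.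

Minimize perimeter among all $E\supset\Omega$. The minimum is $0$, attained by $E=M$: the minimizer has run away.

The second attempt can be repaired by a cap. Minimize $P(E)$ among $E\supset\Omega$ with $|E|\le v$. Since $\Omega$ itself competes, the minimizer has $P(E)\le A<I(v)$, and then $|E|=v$ is impossible, because a set of volume $v$ has perimeter at least $I(v)$. So the cap stops $E$ from running away, yet it is never active: there is no Lagrange multiplier, and small variations of all kinds are allowed.

One constraint remains, $E\supset\Omega$. Where $\partial E$ touches $\Sigma$, $E$ can only be pushed outwards, and neither full stability nor the regularity (F5) is available. So we must show that $\partial E$ touches $\Sigma$ nowhere, unless $\Omega$ itself is a minimizer. If $\partial E$ and $\Sigma$ were both known to be smooth at a touching point, this would be the strong maximum principle. But at a touching point nothing is known about $\partial E$. The way past this is to use only the smoothness of $\Sigma$. If $E$ already contains a neighbourhood of one point $q_0\in\Sigma$, we add to $E$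 a thin layer $W$ on the far side of $\Sigma$ whose upper surfaces are strictly mean convex in the right direction away from $q_0$, and we compare $P(E)$ with $P(E\cup W)$ by the divergence theorem. Nothing is done near $Z$.

## 6. Proof that small area produces a stable hypersurface

**Proposition 4.** Let $Z\subset M$ be compact, $Z=\emptyset$ if $n<8$ and $\dim_{\mathcal H}Z\le n-8$ if $n\ge8$. Let $\Sigma\subset M\setminus Z$ be a nonempty connected smooth embedded minimal hypersurface, relatively closed in $M\setminus Z$, with $A:=\mathcal H^{n-1}(\Sigma)<\infty$. Suppose $M\setminus(\Sigma\cup Z)=\Omega\sqcup\Omega'$ with $\Omega,\Omega'$ open, lying locally on opposite sides of $\Sigma$ at each point of $\Sigma$. Suppose $|\Omega|<v<V$ and $A<I(v)$. Then there are a set $E$ with $P(E)\le A$ and a compact $Z'$ with $\mathcal H^{n-3}(Z')=0$, and $Z'=\emptyset$ if $n<8$, such that $\Gamma:={\rm spt}|D1_E|\setminus Z'$ is nonempty, satisfies $\mathcal H^{n-1}(\Gamma)=P(E)$, and is a smooth embedded two-sided stable minimal hypersurface, relatively closed in $M\setminus Z'$, with $\mathcal H^{n-1}(\Gamma\cap B_r(x))\le Cr^{n-1}$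 for all $x\in M$ and small $r$.

*Proof.* **Step 0: $P(\Omega)=A$, and coordinates near $\Sigma$.** The topological boundary of $\Omega$ lies in $\Sigma\cup Z$, whose $\mathcal H^{n-1}$-measure is $A<\infty$. So $\Omega$ has finite perimeter. Since $\Omega$ is locally one side of $\Sigma$, $\Sigma\subset\partial^*\Omega\subset\Sigma\cup Z$, and $\mathcal H^{n-1}(Z)=0$. Hence $|D1_\Omega|=\mathcal H^{n-1}\llcorner\Sigma$ and $P(\Omega)=A$. Let $\nu$ be the unit normal of $\Sigma$ pointing out of $\Omega$ and $\Phi(x,s)=\exp_x(s\nu(x))$.

Let $D\subset\Sigma$ be compact. We claim that for small $\kappa>0$, $\Phi$ is a diffeomorphism from a neighbourhood of $D\times[-\kappa,\kappa]$ in $\Sigma\times\mathbb R$ onto its image, and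
$$
\Phi(D\times[-\kappa,0))\subset\Omega,\qquad\Phi(D\times(0,\kappa])\subset\Omega' .\tag{5}
$$
The first part is the tubular neighbourhood theorem. For (5), suppose there were $x_i\in D$ and $s_i\to0$, $s_i\ne0$, with $\Phi(x_i,s_i)\in\Sigma\cup Z$ and $x_i\to x\in D$. Since $x\notin Z$ and $Z$ is closed, $y_i:=\Phi(x_i,s_i)\in\Sigma$ for large $i$. Since $\Sigma$ is embedded, $y_i\to x$ in $\Sigma$. But then $\Phi(y_i,0)=\Phi(x_i,s_i)$ contradicts injectivity of $\Phi$ near $(x,0)$. So for small $\kappa$ each segment $\Phi(\{x\}\times(0,\kappa])$, $x\in D$, avoids $\Sigma\cup Z$. Being connected, it lies in $\Omega$ or in $\Omega'$; by the choice of $\nu$ it lies in $\Omega'$. The other side is treated in the same way.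

**Step 1: a minimizer for which the volume cap is inactive.** Let $\mathcal E=\{E:\Omega\subset E,\ |E|\le v\}$. It contains $\Omega$ and is closed in $L^1$. By (F1), $P$ attains its minimum on $\mathcal E$, and the minimum is at most $A$. Let $E$ be *any* minimizer. Since $P(E)\le A<I(v)$, $|E|\ne v$, so $|E|<v$. As $0<|\Omega|\le|E|<V$ and $M$ is connected, $P(E)>0$. Choose $r_0>0$ with $|E|+|B_{r_0}(x)|\le v$ for all $x$. Then
$$
P(E)\le P(F)\quad\text{whenever }F\supset\Omega\text{ and }F\Delta E\text{ lies in a ball of radius }r_0 .\tag{6}
$$
Put
$$\partial E:={\rm spt}|D1_E|=\{x:0<|E\cap B_r(x)|<|B_r(x)|\text{ for all }r>0\},$$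
$$
{\rm int}\,E:=\{x:|B_r(x)\setminus E|=0\text{ for some }r>0\}.
$$
These sets are disjoint, ${\rm int}\,E$ is open, and $\Omega\subset{\rm int}\,E$. Each point of $\Sigma$ is a limit of points of the open set $\Omega\subset E$, so all its balls meet $E$ in positive measure. Hence each point of $\Sigma$ lies in exactly one of $\partial E$ and ${\rm int}\,E$.

**Step 2: area growth, and density of the complement.** These estimates use only outward comparison, so the obstacle does no harm. Decrease $r_0$ so that for $r\le r_0$ all $B_r(x)$ are geodesic balls with smooth boundary of area at most $Cr^{n-1}$, and so that in normal coordinates on $B_{r_0}(x)$ the metric lies between $\frac14$ and $4$ times the Euclidean one. Then the Euclidean isoperimetric inequality gives $P(F)\ge c|F|^{(n-1)/n}$ for $F\subset B_r(x)$, $r<r_0$, with $c>0$ independent of $x$.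

For a.e. $r$ we have $\mathcal H^{n-1}(\partial^*E\cap\partial B_r(x))=0$, and (F4) gives
$$P(E\cup B_r(x))=P(E;M\setminus\overline{B_r(x)})+\mathcal H^{n-1}(E^{(0)}\cap\partial B_r(x)).$$
Comparing $E$ with $E\cup B_r(x)$ in (6) we obtain, for a.e. $r<r_0$,
$$
P(E;B_r(x))\le\mathcal H^{n-1}\big(E^{(0)}\cap\partial B_r(x)\big)\le Cr^{n-1}.\tag{7}
$$
Letting radii increase to $r$ gives $P(E;B_r(x))\le Cr^{n-1}$ for all $r<r_0$.

Let $m(r)=|B_r(x)\setminus E|$. By the coarea formula $m$ is absolutely continuous and $m'(r)=\mathcal H^{n-1}(E^{(0)}\cap\partial B_r(x))$ for a.e. $r$. By (F4) and (7), for a.e. $r<r_0$,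
$$
c\,m^{\frac{n-1}n}\le P(B_r(x)\setminus E)=P(E;B_r(x))+\mathcal H^{n-1}(E^{(0)}\cap\partial B_r(x))\le2m'(r),
$$
that is, $(m^{1/n})'\ge c/2n$ a.e. where $m>0$. If $x\in\partial E$, then $m(r)>0$ for all $r>0$, and integration gives
$$
|B_r(x)\setminus E|\ge c'r^n\qquad(x\in\partial E,\ r<r_0).\tag{8}
$$

**Step 3: the case $\min_{\mathcal E}P=A$.** Here $\Omega$ is itself a minimizer, and we show that $\Sigma$ is stable. Take $E=\Omega$, $Z'=Z$. Then ${\rm spt}|D1_\Omega|\setminus Z=\Sigma$, so $\Gamma=\Sigma$ and $\mathcal H^{n-1}(\Gamma)=A=P(E)$. The growth bound is Step 2 for the minimizer $\Omega$. $\Gamma$ is two-sided by $\nu$ and relatively closed in $M\setminus Z$.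

Suppose $\Sigma$ is not stable: $Q(f,f)<0$ for some Lipschitz $f$ with compact support. Since $Q(|f|,|f|)=Q(f,f)$, mollifying $|f|$ gives $0\le f\in C_c^\infty(\Sigma)$ with $Q(f,f)<0$. Let $\psi_t$ be the flow of the field $\chi(s)f(x)\partial_s$ in the coordinates of Step 0 around ${\rm spt}f$, where $\chi\ge0$ is a cutoff function supported in $(-\kappa,\kappa)$ and equal to $1$ near $0$. For $t>0$ we have $\psi_t(\Omega)\supset\Omega$. Indeed, $\psi_{-t}$ either fixes a point or lowers its coordinate $s$ within $(-\kappa,\kappa)$, so by (5) it maps $\Omega$ into $\Omega$. For small $t>0$, $|\psi_t(\Omega)|<v$, so $\psi_t(\Omega)\in\mathcal E$. But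
$$
P(\psi_t(\Omega))=\mathcal H^{n-1}(\psi_t(\Sigma))=A+\tfrac{t^2}2Q(f,f)+O(t^3)<A ,
$$
a contradiction. So the proposition holds in this case.

From now on $\min_{\mathcal E}P<A$, and $E$ is a fixed minimizer; $P(E)<A$.

**Step 4: $\Sigma\cap\partial E=\emptyset$.** Let $O=\Sigma\cap{\rm int}\,E$, which is open in $\Sigma$. We show that $O$ is nonempty and closed in $\Sigma$.

**Step 4a: $O\neq\emptyset$.** Otherwise $\Sigma\subset\partial E$. At points of $\Sigma$, $E$ has lower density at least $\frac12$ because $E\supset\Omega$, and $M\setminus E$ has positive lower density by (8). So $\Sigma\cap(E^{(0)}\cup E^{(1)})=\emptyset$, and by Federer's theorem in (F3), $\Sigma\subset\partial^*E$ up to a null set. Then $P(E)=\mathcal H^{n-1}(\partial^*E)\ge\mathcal H^{n-1}(\Sigma)=A$, a contradiction.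

**Step 4b: a layer with mean-concave top.** Let $p\in\Sigma$ be a limit of points of $O$; we must show $p\in O$. Choose $R>0$ such that for every $y\in\Sigma$ with $d_\Sigma(p,y)<R$ the exponential map of $\Sigma$ at $y$ is a diffeomorphism from the ball of radius $2R$ onto the intrinsic ball of radius $2R$ about $y$. Choose $q_0\in O$ with $d_\Sigma(p,q_0)<R$. Put $\rho=d_\Sigma(q_0,\cdot)$ and $D=\{\rho\le R\}$. Then $D$ is compact, $\rho^2$ is smooth near $D$, and $|\nabla\rho^2|^2=4\rho^2$. Choose $\kappa$ for $D$ as in Step 0. Since $q_0$ lies in the open set ${\rm int}\,E$, there are $\rho_0\in(0,R)$ and $s_0>0$ with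
$$\Phi(\{\rho\le\rho_0\}\times[0,s_0])\subset{\rm int}\,E.$$
Put
$$
w=e^{-\lambda\rho^2}-e^{-\lambda R^2} .
$$
On $\rho_0\le\rho\le R$ we have $0\le w\le e^{-\lambda\rho^2}$ and $\Delta w=e^{-\lambda\rho^2}(4\lambda^2\rho^2-\lambda\Delta\rho^2)$, so
$$
L_\Sigma w\ge e^{-\lambda\rho^2}\big(4\lambda^2\rho_0^2-\lambda\sup_D|\Delta\rho^2|-\sup_D|q|\big)>0
$$
for $\lambda$ large; fix such a $\lambda$. Let $H_\sigma=\mathcal H(\sigma w)$. By (4), $H_\sigma=-\sigma L_\Sigma w+O(\sigma^2)$ uniformly on $D$, so there is $t>0$ with
$$
H_\sigma<0\quad\text{on }\{\rho_0\le\rho\le R\}\text{ for }0<\sigma\le t .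
$$
Shrinking $t$, we may also assume $t\max w<\min(\kappa,s_0)$ and that
$$
W:=\{\Phi(x,s):\rho(x)<R,\ 0<s<tw(x)\}
$$
has $|W|<v-|E|$. Then $E\cup W\in\mathcal E$, and $W\cap\{\rho\le\rho_0\}\subset E$ up to a null set.

**Step 4c: a calibrating field.** We foliate the layer by the graphs of $\sigma w$ and use the unit normals. On $U=\Phi(\{\rho<R\}\times(-\kappa,\kappa))$ the function $s/w$ is smooth with $\partial_s(s/w)=1/w>0$. Let $N=\nabla(s/w)/|\nabla(s/w)|$. It is a smooth unit field, normal to the level sets $\{s=\sigma w\}$ and pointing in the direction of increasing $s$. Since $\langle\nabla_NN,N\rangle=0$, ${\rm div}\,N$ is the trace of $\nabla N$ over the tangent space of the level set, so ${\rm div}\,N=H_\sigma(x)$ at $\Phi(x,\sigma w(x))$. In $W$ we have $0<\sigma<t$, and up to a null set $W\setminus E$ lies over $\rho>\rho_0$. Hence ${\rm div}\,N<0$ a.e. on $W\setminus E$.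

**Step 4d: comparison of $E$ and $E\cup W$.** For small $\delta>0$ let $W_\delta=W\cap\{\rho<R-\delta\}$, so that $\overline{W_\delta}\subset U$ is compact. Up to $\mathcal H^{n-1}$-null sets its boundary consists of

- the top $\{s=tw\}$, where $\nu_{W_\delta}=N$;
- the bottom, contained in $\Sigma$ and disjoint from $E^{(0)}$, because $\Omega\subset E$ has density $\frac12$ at points of $\Sigma$;
- the lateral part $\{\rho=R-\delta,\ 0<s<tw\}$, of area $a_\delta\to0$ as $\delta\to0$, because $w\to0$ there.

Write $F=W_\delta$. Federer's theorem for $F$ gives $P(E)=P(E;F^{(0)})+P(E;F^{(1)})+\mathcal H^{n-1}(\partial^*E\cap\partial^*F)$. Subtracting the union formula in (F4),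
$$
P(E)-P(E\cup F)=\mathcal H^{n-1}(\partial^*E\cap F^{(1)})+\mathcal H^{n-1}(\{\nu_E=-\nu_F\})-\mathcal H^{n-1}(\partial^*F\cap E^{(0)}).\tag{9}
$$
The Gauss–Green formula in (F4), applied to $N$ (cut off outside a neighbourhood of $\overline F$), gives
$$
\int_{F\setminus E}{\rm div}\,N=-\int_{(\partial^*E\cap F^{(1)})\cup\{\nu_E=-\nu_F\}}\langle N,\nu_E\rangle+\int_{\partial^*F\cap E^{(0)}}\langle N,\nu_F\rangle .\tag{10}
$$
In (10), the first term on the right is at least $-\mathcal H^{n-1}(\partial^*E\cap F^{(1)})-\mathcal H^{n-1}(\{\nu_E=-\nu_F\})$. The set $\partial^*F\cap E^{(0)}$ lies, up to a null set, in the top, where $\langle N,\nu_F\rangle=1$, and the lateral part, where it is at least $-1$. So the last integral is at least $\mathcal H^{n-1}(\partial^*F\cap E^{(0)})-2a_\delta$. Inserting (9),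
$$
P(E\cup W_\delta)\le P(E)+\int_{W_\delta\setminus E}{\rm div}\,N+2a_\delta .
$$
Let $\delta\to0$. By lower semicontinuity of $P$, and by monotone convergence (${\rm div}\,N<0$ a.e. on $W\setminus E$),
$$
P(E\cup W)\le P(E)+\int_{W\setminus E}{\rm div}\,N .
$$
Since $E\cup W\in\mathcal E$ and $E$ is a minimizer, the integral is $\ge0$. Its integrand is negative a.e., so $|W\setminus E|=0$.

Every $x\in\Sigma$ with $\rho(x)<R$ has a neighbourhood contained, up to a null set, in $\Omega\cup W$ (by (5), and because $w(x)>0$), hence in $E$. So $x\in O$. As $\rho(p)<R$, $p\in O$. Thus $O$ is closed in the connected $\Sigma$, $O=\Sigma$, and $\Sigma\cap\partial E=\emptyset$.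

**Step 5: regularity and stability of $\partial E$.** The obstacle is now out of the way except at $Z$. We have $\partial E\cap(\Omega\cup\Sigma)=\emptyset$ and $\overline\Omega\subset\Omega\cup\Sigma\cup Z$. So each $x\in\partial E\setminus Z$ has a small ball disjoint from $\overline\Omega$, and by (6) $E$ minimizes perimeter among all competitors in it. By (F5), $\partial E\setminus Z$ is, off a relatively closed set ${\rm Sing}$ of dimension $\le n-8$ (empty if $n<8$), a smooth embedded minimal hypersurface with $E$ locally on one side. Let $Z'=Z\cup{\rm Sing}$. It is compact, because limits of points of ${\rm Sing}$ lie in $\partial E$, hence in $Z$ or in ${\rm Sing}$. Moreover $\mathcal H^{n-3}(Z')=0$, and $Z'=\emptyset$ if $n<8$.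

Let $\Gamma=\partial E\setminus Z'$. Then $\Gamma\subset\partial^*E\subset\Gamma\cup Z'$ and $\mathcal H^{n-1}(Z')=0$. So $|D1_E|=\mathcal H^{n-1}\llcorner\Gamma$ and $\mathcal H^{n-1}(\Gamma)=P(E)>0$; in particular $\Gamma\ne\emptyset$. $\Gamma$ is two-sided by $\nu_E$ and relatively closed in $M\setminus Z'$. The growth bound is Step 2.

For stability let $f\in C_c^\infty(\Gamma)$. Then ${\rm spt}f$ has positive distance from $\overline\Omega$ and from $Z'$. Let $\psi_\tau$ be the flow of a field with normal speed $f$ as in Section 4, supported near ${\rm spt}f$ and off $\overline\Omega\cup Z'$. Then $\psi_\tau(E)\supset\Omega$, and $|\psi_\tau(E)|\le v$ for small $|\tau|$ because $|E|<v$. So $\psi_\tau(E)\in\mathcal E$ and $P(\psi_\tau(E))\ge P(E)$ for small $\tau$ of both signs. Here $P(\psi_\tau(E))=\mathcal H^{n-1}(\psi_\tau(\Gamma))$, and the second variation gives $Q(f,f)\ge0$. So $\Gamma$ is stable. $\square$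

## 7. Separation in simply connected manifolds, and Theorem A

Let $M,G$ be as in Theorem A, and let $S$ be a closed embedded minimal hypersurface of finite area with singular set $Z$. Let $\Sigma$ be a connected component of $S\setminus Z$ and $A=\mathcal H^{n-1}(\Sigma)\le{\rm vol}_{n-1}(S)$. The set $S\setminus Z$ is closed in $M\setminus Z$ and its components are closed in it, so $\Sigma$ is relatively closed in $M\setminus Z$.

**Step 1: $M\setminus Z$ is connected and simply connected.** This is needed so that $\Sigma$ separates; it is trivial if $n<8$. The idea is to move discs off $Z$ with the group. Let $\gamma\subset M\setminus Z$ be a loop, which we may take smooth. It bounds a smooth disc $f:D^2\to M$. Extend $f$ smoothly to a slightly larger open disc $D'$. The map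
$$
F:G\times D'\to M,\qquad F(k,x)=kf(x),
$$
is a submersion by transitivity. Its fibres have dimension $m=\dim G+2-n$. Locally, in suitable coordinates, $F$ is a projection, so $F^{-1}(Z)$ is a countable union of pieces, each bi-Lipschitz to a subset of $Z\times[0,1]^m$.

We have $\mathcal H^{n-2}(Z)=0$, and this implies $\mathcal H^{n-2+m}(Z\times[0,1]^m)=0$. Indeed, if $Z$ is covered by sets of diameter $\le r_i\le1$ with $\sum r_i^{n-2}<\varepsilon$, then $Z\times[0,1]^m$ is covered by, for each $i$, at most $Cr_i^{-m}$ sets of diameter $\le Cr_i$, and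
$$\sum_iCr_i^{-m}(Cr_i)^{n-2+m}\le C'\varepsilon.$$
Since $n-2+m=\dim G$, $\mathcal H^{\dim G}(F^{-1}(Z))=0$, and the projection of $F^{-1}(Z)$ to $G$ is a null set. So there are $k$ arbitrarily near the identity with $kf(D^2)\cap Z=\emptyset$. Join the identity to such a $k$ by a short path $k_s$ in $G$. Because $\gamma$ has positive distance from $Z$, the loops $k_s\gamma$ stay in $M\setminus Z$ and give a homotopy from $\gamma$ to $k\gamma$. The latter bounds the disc $kf(D^2)$ in $M\setminus Z$. So $\gamma$ is null-homotopic in $M\setminus Z$.

The same argument with an interval in place of $D^2$, using $\mathcal H^{n-1}(Z)=0$, moves a path between two points of $M\setminus Z$ off $Z$. Short paths $k_sx$, $k_sy$ join the old endpoints to the new ones. So $M\setminus Z$ is connected.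

**Step 2: $\Sigma$ separates.** For a smooth path in $M\setminus Z$ transverse to $\Sigma$ with endpoints off $\Sigma$, count its points on $\Sigma$ mod $2$. Since $\Sigma$ is relatively closed, this number is invariant under homotopies with fixed endpoints in $M\setminus Z$: after making the homotopy transverse, the preimage of $\Sigma$ is a compact $1$-manifold with boundary, which has an even number of endpoints. By Step 1 every loop in $M\setminus Z$ has number zero. So the number for paths from a base point off $\Sigma$ is a well defined, locally constant function of the endpoint in $M\setminus(\Sigma\cup Z)$, and it changes when the endpoint crosses $\Sigma$. Its level sets $\Omega,\Omega'$ are as in Proposition 4. In particular $P(\Omega)=P(\Omega')=A$ (Step 0 there), and $|\Omega|+|\Omega'|=V$.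

**Step 3: the area bound.** Let $0<v<V$. If $|\Omega|=v$, then $A=P(\Omega)\ge I(v)$. Otherwise, exchanging $\Omega$ with $\Omega'$ and $v$ with $V-v$ if necessary (recall $I(v)=I(V-v)$), we may assume $|\Omega|<v$. If $A<I(v)$, Proposition 4 produces a stable $\Gamma$. A connected component of $\Gamma$ is relatively closed in $M\setminus Z'$, two-sided, stable (extend test functions by zero), and has the growth bound. So Lemma 2 applies, and $\mathfrak g$ has a subalgebra of codimension $1$, contradicting Lemma 3. Hence ${\rm vol}_{n-1}(S)\ge A\ge I(v)$ for every $v$, the first inequality in (3). Lemma 1 gives the second. $\square$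

## 8. The lower bound for $S^3\times N$

We now prove (1). The rest of Theorem B was done in Section 2.

**Case $n\ne4$.** $M$ is simply connected. The group $G=SU(2)$ for $n=3$, or $G=SU(2)\times SO(n-2)$ for $n\ge5$, with $SU(2)$ acting on $S^3$ by left multiplication, acts transitively by isometries. It is compact, connected and semisimple (here $n-2\ge3$ when $n\ge5$). Theorem A gives ${\rm vol}_{n-1}(S)\ge V/(2\,{\rm diam}\,M)\ge V/4\pi$.

**Case $n=4$.** Now $M=(S^3,g_L)\times S^1$ and $V=4\pi^3L$. Theorem A does not apply: $M$ is not simply connected, and the transitive group $G=SU(2)\times U(1)$ is not semisimple. In fact the slices $S^3\times\{\theta\}$ are stable, since $q=0$ on them. Their volume is $2\pi^2L=V/2\pi$, which is large enough for us. So it suffices to show that, up to the isoperimetric alternative, nothing is smaller than a slice.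

Minimal hypersurfaces are smooth and compact here. Let $\Sigma$ be a component of $S$ and $A={\rm vol}_3(\Sigma)$.

**(a) Some loop has odd intersection number with $\Sigma$.** The mod 2 intersection number with $\Sigma$ is a homomorphism $\pi_1(M)=\mathbb Z\to\mathbb Z/2$. So it is odd on the generator, hence on $\{p\}\times S^1$ for every $p\in S^3$. So $\Sigma$ meets every $\{p\}\times S^1$: the projection $\Sigma\to S^3$ is onto. It is $1$-Lipschitz, hence $A\ge2\pi^2L=V/2\pi$.

**(b) All loops have even intersection number with $\Sigma$.** By the argument of Section 7, Step 2, with $Z=\emptyset$, $\Sigma$ separates $M$ into $\Omega,\Omega'$ as in Proposition 4. If $|\Omega|=V/2$, then $A\ge I(V/2)$. Otherwise we may assume $|\Omega|<V/2$. If $A<I(V/2)$, Proposition 4 with $v=V/2$ gives a nonempty compact stable $\Gamma$ (with $Z'=\emptyset$, as $n=4$) with ${\rm vol}_3(\Gamma)=P(E)\le A$. By Lemmas 2 and 3, the Killing fields of $\mathfrak{su}(2)$ are tangent to each component of $\Gamma$. These fields span the tangent spaces of the slices $S^3\times\{\theta\}$, which are three-dimensional. So each component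 is tangent to the slices, and $\theta$ is constant on it. Being compact and three-dimensional, the component is open and closed in a slice, so it is a whole slice, of volume $2\pi^2L$. Hence $A\ge P(E)={\rm vol}_3(\Gamma)\ge2\pi^2L$.

In every case, by Lemma 1 and ${\rm diam}(M)<2\pi$,
$$
{\rm vol}_3(S)\ge A\ge\min\big(I(V/2),\,2\pi^2L\big)\ge\min\Big(\frac V{4\pi},\frac V{2\pi}\Big)=\frac V{4\pi}.
$$
This proves (1) for $n=4$ and completes the proof of Theorem B. $\square$
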